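\title{Countable products of finite sets that map onto arbitrary sets}

\begin{abstract}
We show that it is consistent with $\mathsf{ZF}$, relative to $\mathsf{ZF}$ alone, that every non-empty set is the image of a product $\prod_{n<\omega}A_n$ of pairwise disjoint sets with $|A_n|=n+1$. In particular it is consistent that for every non-empty set $X$ there is a countable union of countable sets whose power set maps onto $X$. The model is a symmetric extension by a class forcing whose basic step adds eventually different choice functions indexed by names. We also show in $\mathsf{ZF}$ that the sizes of the sets $A_n$ cannot be bounded, that surjections cannot be replaced by injections, and that a transitive model of the statement has no transitive extension with the same ordinals satisfying $\mathsf{ZF}$ and countable choice for finite sets.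
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZF}$, without the Axiom of Choice. A set is \emph{countable} if it injects into $\omega$, so finite sets are countable. A set $A$ is a \emph{countable union of countable sets} if $A=\bigcup_{n<\omega}A_n$ for a sequence $\langle A_n:n<\omega\rangle$ of countable sets. We say that $Y$ \emph{maps onto} $X$, or that $X$ is an \emph{image} of $Y$, if there is a surjection from $Y$ onto $X$.

If one can choose enumerations of all the $A_n$ at once, then $A$ is countable and $\mathcal P(A)$ is an image of $\mathcal P(\omega)$. The ordinals that are images of $\mathcal P(\omega)$ form a set (Lemma~\ref{lem:theta}), so in this case the images of $\mathcal P(A)$ obey a bound that does not depend on $A$. Without choice the enumerations may not be available simultaneously, and the images of $\mathcal P(A)$ measure how far $A$ is from being countable. A result of Morris from 1970 shows that no ordinal bound is provable: it is consistent with $\mathsf{ZF}$ that for every ordinal $\alpha$ there is a countable union of countable sets $A_\alpha$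 such that $\mathcal P(A_\alpha)$ maps onto $\omega_\alpha$. Since not every set need be an image of an ordinal, one asks the same for arbitrary sets. The following question comes from \cite{Karagila}.

\begin{quote}
\emph{Is it consistent with $\mathsf{ZF}$ that for every non-empty set $X$ there is a countable union of countable sets $A_X$ such that $\mathcal P(A_X)$ maps onto $X$?}
\end{quote}

A surjection $F:\mathcal P(A_X)\to X$ gives the injection $x\mapsto F^{-1}[\{x\}]$ of $X$ into $\mathcal P(\mathcal P(A_X))$, so in such a model every set sits two power sets above a countable union of countable sets. The case of ordinals suggests a positive answer, but ordinals are special for a forcing construction: they are present in the ground model and no automorphism moves their names. An arbitrary $X$ is created by the construction itself. We show that the answer is positive, with no hypothesis beyond the consistency of $\mathsf{ZF}$, and that the countable sets can be taken finite.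

\begin{theorem}\label{thm:main}
If $\mathsf{ZF}$ is consistent, then so is $\mathsf{ZF}$ together with the statement
\begin{itemize}
\item[$(\ast)$] for every non-empty set $X$ there is a sequence $\langle A_n:n<\omega\rangle$ of pairwise disjoint sets with $|A_n|=n+1$ such that $\prod_{n}A_n$ maps onto $X$.
\end{itemize}
\end{theorem}

The statement $(\ast)$ implies the statement in the question. Given $X\ne\emptyset$, put $A_X=\bigcup_nA_n$. The product $\prod_nA_n$ is non-empty because it maps onto $X$; fix $f_0$ in it. Send $B\subseteq A_X$ to the choice function that it determines if $|B\cap A_n|=1$ for all $n$, and to $f_0$ otherwise. Since the $A_n$ are pairwise disjoint, every $f\in\prod_nA_n$ is the value at $B=\operatorname{ran}f$. So $\mathcal P(A_X)$ maps onto $\prod_nA_n$, and hence onto $X$. A reader who prefers countably infinite sets may replace $A_n$ by $A_n\cup\omega$: the power set of the larger union maps onto $\mathcal P(A_X)$ by intersection.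

That finite sets suffice is less expected, because $\mathsf{ZF}$ proves strong limitations on unions of finite sets. The first is that sets of bounded size do not suffice.

\begin{theorem}[$\mathsf{ZF}$]\label{thm:bounded}
For every $k\ge1$ there is an ordinal $\theta_k\ge1$ such that $\mathcal P(A)$ does not map onto $\theta_k$ for any $A=\bigcup_{n<\omega}A_n$ with $|A_n|\le k$ for all $n$.
\end{theorem}

Boundedness is the only obstruction. For $h:\omega\to\omega\setminus\{0\}$ let $S_h$ be the statement that every non-empty set is an image of $\mathcal P(\bigcup_nA_n)$ for some sequence $\langle A_n:n<\omega\rangle$ with $|A_n|\le h(n)$ for all $n$.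

\begin{corollary}\label{cor:dichotomy}
$\mathsf{ZF}$ refutes $S_h$ for every bounded $h$, while $(\ast)$ implies $S_h$ for every unbounded $h$.
\end{corollary}

The second limitation concerns injections, and the third concerns extensions of the model.

\begin{proposition}[$\mathsf{ZF}$]\label{prop:inj}
If $A$ is a countable union of finite sets and an ordinal $\gamma$ injects into $\mathcal P(A)$, then $\gamma$ injects into $\mathcal P(\omega)$.
\end{proposition}

\begin{proposition}\label{prop:ext}
If $N$ is a transitive model of $\mathsf{ZF}+(\ast)$ and $W\supseteq N$ is a transitive model of $\mathsf{ZF}$ with the same ordinals, then countable choice for families of finite sets fails in $W$.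
\end{proposition}

These four statements are not used in the proof of Theorem~\ref{thm:main}, but they dictate the shape of the construction, so we prove them first, in Section~\ref{sec:zf}. Section~\ref{sec:conv} fixes the ground model and recalls the facts on set forcing that we use. Section~\ref{sec:stage} treats a single stage of the construction and contains the main idea. Sections~\ref{sec:system} and~\ref{sec:forcing} put the stages together and define the model $N$. Section~\ref{sec:homog} proves that definable subsets of a level of $N$ appear at the next level, from which Section~\ref{sec:axioms} derives the axioms of $\mathsf{ZF}$. Section~\ref{sec:star} verifies $(\ast)$.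

\section{What $\mathsf{ZF}$ proves about unions of finite sets}\label{sec:zf}

\begin{lemma}[$\mathsf{ZF}$]\label{lem:theta}
For every non-empty set $Y$ there is a least non-zero ordinal $\Theta(Y)$ that is not an image of $Y$. Every ordinal that is an image of a subset of $Y$ is smaller than $\Theta(Y)$.
\end{lemma}

\begin{proof}
A surjection $f:Y\to\alpha$ induces the prewellordering $\{(y,y'):f(y)\le f(y')\}$ of $Y$, whose length is $\alpha$. So the ordinal images of $Y$ are the lengths of certain elements of $\mathcal P(Y\times Y)$, and they form a set by Replacement. Hence $\Theta(Y)$ exists. Let $\alpha$ be an image of a subset of $Y$ and suppose $\alpha\ge\Theta(Y)$. Keep the values below $\Theta(Y)$, and send all other points of $Y$ to $0$; this maps $Y$ onto $\Theta(Y)$, a contradiction.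
\end{proof}

The argument for Theorem~\ref{thm:bounded} is visible for disjoint pairs $A_n$. A set $B\subseteq A$ has a \emph{type} $\tau\in3^\omega$ given by $\tau(n)=|B\cap A_n|$. If one set $B_0$ of type $\tau$ exists, it chooses a point from each pair with $\tau(n)=1$, so the union of these pairs is countable and the sets of type $\tau$ are coded by reals. No coding is available for all types at once, but none is needed: a set of ordinals $W$ that is an image of $\mathcal P(A)$ is the union of pieces $W_\tau$, each of order type below $\Theta(\mathcal P(\omega))$, and sets of ordinals carry canonical enumerations.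

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
Put $\theta_1=\Theta(\mathcal P(\omega))$ and $\theta_{k+1}=\Theta(\mathcal P(\omega)\times\theta_k)$. We show by induction on $k\ge1$: if $A=\bigcup_nA_n$ with all $|A_n|\le k$, and $W$ is a set of ordinals that is an image of a subset of $\mathcal P(A)$, then $\operatorname{otp}(W)<\theta_k$. The case $W=\theta_k$ is then impossible, which is the theorem. Replacing $A_n$ by $A_n\setminus\bigcup_{m<n}A_m$, we may assume that the $A_n$ are pairwise disjoint. We may assume $W\ne\emptyset$, and then, sending the remaining points to $\min W$, that $W$ is an image of $\mathcal P(A)$ itself.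

Let $k=1$. The map $j$ sending $a\in A$ to the $n$ with $a\in A_n$ is injective, so $B\mapsto j^{-1}[B]$ maps $\mathcal P(\omega)$ onto $\mathcal P(A)$. Thus $\operatorname{otp}(W)$ is an image of $\mathcal P(\omega)$ and lies below $\theta_1$.

Now let all $|A_n|\le k+1$ and let $F:\mathcal P(A)\to W$ be onto. For $\tau\in(k+2)^\omega$ put
\[
S_\tau=\{B\subseteq A:|B\cap A_n|=\tau(n)\text{ for all }n\},\qquad W_\tau=F[S_\tau].
\]
The sets $S_\tau$ cover $\mathcal P(A)$, so $W=\bigcup_\tau W_\tau$. We claim that $\operatorname{otp}(W_\tau)<\theta_k$ for each $\tau$. This holds if $S_\tau=\emptyset$. Otherwise fix $B_0\in S_\tau$ and let $D=\{n:0<\tau(n)<|A_n|\}$ and $A'=\bigcup_{n\in D}A_n$. For $n\in D$ put $A'_{2n}=A_n\cap B_0$ and $A'_{2n+1}=A_n\setminus B_0$; these sets have sizes $\tau(n)\le k$ and $|A_n|-\tau(n)\le k$. For $n\notin D$ put $A'_{2n}=A'_{2n+1}=\emptyset$. Then $A'=\bigcup_nA'_n$. For $n\notin D$ we have $\tau(n)=0$ or $\tau(n)=|A_n|$, so $B\cap A_n$ is the same set, $\emptyset$ or $A_n$, for all $B\in S_\tau$. Hence $B\mapsto B\cap A'$ is injective on $S_\tau$, so $W_\tau$ is an image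 of a subset of $\mathcal P(A')$, and the induction hypothesis gives the claim. The set $B_0$ served only to prove an inequality for one $\tau$, so no choice is used.

Send $(\tau,\nu)\in(k+2)^\omega\times\theta_k$ to the $\nu$-th element of $W_\tau$ if there is one, and to $\min W$ otherwise. By the claim this map is onto $W$. The sets $(k+2)^\omega$ and $\mathcal P(\omega)$ inject into each other, since $2^\omega\subseteq(k+2)^\omega\subseteq\mathcal P(\omega\times(k+2))$, so they are in bijection by the Cantor--Bernstein theorem. Thus $\operatorname{otp}(W)$ is an image of $\mathcal P(\omega)\times\theta_k$ and lies below $\theta_{k+1}$.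
\end{proof}

The induction lowers the bound on the sizes by one at each step. If $|A_n|=n+1$ and $B_0$ is the range of a choice function, the sets $A_n\setminus B_0$ still have unbounded sizes and nothing is gained. This is the room that Theorem~\ref{thm:main} uses.

\begin{proof}[Proof of Corollary~\ref{cor:dichotomy}]
If $h$ is bounded by $k$, then $S_h$ fails for $X=\theta_k$ by Theorem~\ref{thm:bounded}. Let $h$ be unbounded and assume $(\ast)$. Then $h$ is unbounded on every final segment of $\omega$, so we can define $n_0<n_1<\cdots$ by letting $n_j$ be the least $n$ with $n>n_i$ for all $i<j$ and $h(n)\ge j+1$. Given $X\ne\emptyset$, take $\langle A_j:j<\omega\rangle$ from $(\ast)$, and put $A'_{n_j}=A_j$ and $A'_n=\emptyset$ for all other $n$. Then $|A'_n|\le h(n)$, and $\mathcal P(\bigcup_nA'_n)=\mathcal P(\bigcup_jA_j)$ maps onto $X$ as shown after Theorem~\ref{thm:main}.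
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inj}]
Let $A=\bigcup_nA_n$ with $A_n$ finite, and let $\xi\mapsto B_\xi$ be an injection of $\gamma$ into $\mathcal P(A)$. For $a\in A$ put $s(a)=\{\xi<\gamma:a\in B_\xi\}$. The set $\mathcal P(\gamma)$ is linearly ordered lexicographically, by $c<c'$ iff $\min(c\mathbin{\triangle}c')\in c'$. Send $c\in s[A]$ to the pair consisting of the least $n$ with $c\in s[A_n]$ and the position of $c$ in the finite linear order $s[A_n]$. This is an injection into $\omega\times\omega$, so $s[A]$ is countable. If $\xi,\xi'<\gamma$ belong to the same elements of $s[A]$, then for all $a\in A$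
\[
a\in B_\xi\iff\xi\in s(a)\iff\xi'\in s(a)\iff a\in B_{\xi'},
\]
so $\xi=\xi'$. Hence $\xi\mapsto\{c\in s[A]:\xi\in c\}$ injects $\gamma$ into $\mathcal P(s[A])$, which injects into $\mathcal P(\omega)$.
\end{proof}

The ordinal $\Theta(\mathcal P(\omega))$ does not inject into $\mathcal P(\omega)$, since the inverse of an injection would make it an image of a subset of $\mathcal P(\omega)$. So for unions of finite sets, ``$\mathcal P(A_X)$ maps onto $X$'' cannot be improved to ``$X$ injects into $\mathcal P(A_X)$''.

\begin{proof}[Proof of Proposition~\ref{prop:ext}]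
Suppose that countable choice for families of finite sets holds in $W$. Let $\alpha$ be a non-zero ordinal of $W$. Then $\alpha\in N$; take $\langle A_n:n<\omega\rangle\in N$ as in $(\ast)$ for $X=\alpha$. In $W$, the set of bijections from $n+1$ onto $A_n$ is finite and non-empty for each $n$, so we may choose one bijection for each $n$. Thus $A=\bigcup_nA_n$ is countable in $W$. The set $(\prod_nA_n)^N$ and a surjection from it onto $\alpha$ belong to $N$, hence to $W$. As $(\prod_nA_n)^N\subseteq\mathcal P(\omega\times A)^W$ and $\omega\times A$ is countable in $W$, the ordinal $\alpha$ is in $W$ an image of a subset of $\mathcal P(\omega)^W$. For $\alpha=\Theta(\mathcal P(\omega))^W$ this contradicts Lemma~\ref{lem:theta} in $W$.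
\end{proof}

Proposition~\ref{prop:ext} shows that a model of $(\ast)$ is never contained in a transitive model of $\mathsf{ZFC}$ with the same ordinals. In particular it cannot be cut out of a set-generic extension of a model of $\mathsf{ZFC}$, nor out of a class-generic extension that satisfies $\mathsf{ZFC}$. We therefore use a class forcing, make no claim about the full generic extension, and verify the axioms of $\mathsf{ZF}$ in the symmetric model directly.

\section{The ground model and set forcing}\label{sec:conv}

\subsection*{Reduction to countable transitive models}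
Suppose that $\mathsf{ZF}+(\ast)$ is inconsistent. Then some finite set $T_0$ of its axioms is inconsistent. The argument of Sections~\ref{sec:stage}--\ref{sec:star} shows in $\mathsf{ZFC}$, for a suitable finite $T_1\subseteq\mathsf{ZFC}$, that from a countable transitive model $V$ of $T_1$ one obtains a transitive model $N$ of $T_0$. By reflection, the L\"owenheim--Skolem theorem and the Mostowski collapse, $\mathsf{ZFC}$ proves that such a $V$ exists. So $\mathsf{ZFC}$ is inconsistent, and by G\"odel's theorem on the relative consistency of choice so is $\mathsf{ZF}$. From now on $V$ is a countable transitive model of this kind. We write as if $V$ satisfied all of $\mathsf{ZFC}$; the set $T_1$ consists of the finitely many axioms used in $V$ to obtain the axioms of $T_0$ in $N$. A \emph{class} is a subset of $V$ definable over $V$ with parameters.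

\subsection*{Set forcing}
Let $\mathbb P\in V$ be a partial order with largest element $\mathbf 1$. A \emph{$\mathbb P$-name} is a set of pairs $(p,\dot y)$ with $p\in\mathbb P$ and $\dot y$ a $\mathbb P$-name; we say that $\dot y$ \emph{occurs} in $\dot x$ if $(p,\dot y)\in\dot x$ for some $p$. The \emph{name rank} is $\operatorname{nrk}(\dot x)=\sup\{\operatorname{nrk}(\dot y)+1:\dot y\text{ occurs in }\dot x\}$. For a filter $H$ the value of $\dot x$ is $\dot x^H=\{\dot y^H:\exists p\in H\ (p,\dot y)\in\dot x\}$. For a set $S\in V$ of names put $S^\bullet=\{(\mathbf 1,\dot y):\dot y\in S\}$; its value is $\{\dot y^H:\dot y\in S\}$. We write $\check x=\{\check y:y\in x\}^\bullet$ for $x\in V$, and $\operatorname{op}(\dot x,\dot y)=\{\{\dot x\}^\bullet,\{\dot x,\dot y\}^\bullet\}^\bullet$ for the name of the ordered pair. An automorphism $g\in V$ of $\mathbb P$ acts on names by $g\dot x=\{(gp,g\dot y):(p,\dot y)\in\dot x\}$. This action preserves name rank, respects composition, and satisfies $g(S^\bullet)=(g[S])^\bullet$; hence $g\check x=\check x$ and $g\operatorname{op}(\dot x,\dot y)=\operatorname{op}(g\dot x,g\dot y)$.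

We use set forcing only for atomic formulas $\varphi$ and their negations. Write $p\Vdash_{\mathbb P}\varphi(\vec{\dot x})$ if $\varphi(\vec{\dot x}^H)$ holds for every $\mathbb P$-generic filter $H$ over $V$ with $p\in H$. The standard facts are:
\begin{itemize}
\item[(F1)] the relation $p\Vdash_{\mathbb P}\varphi(\vec{\dot x})$ is definable over $V$, uniformly in $\mathbb P$;
\item[(F2)] if $H$ is generic, then $\varphi(\vec{\dot x}^H)$ holds iff some $p\in H$ forces $\varphi(\vec{\dot x})$;
\item[(F3)] if $p\not\Vdash_{\mathbb P}\varphi$, then some $s\le p$ forces $\neg\varphi$;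
\item[(F4)] if $g\in V$ is an automorphism of $\mathbb P$, then $p\Vdash_{\mathbb P}\varphi(\vec{\dot x})$ iff $gp\Vdash_{\mathbb P}\varphi(g\vec{\dot x})$.
\end{itemize}

\section{One stage: eventually different choice functions}\label{sec:stage}

Work in $V$. Let $J$ be a set and $\kappa$ an uncountable regular cardinal. The task of one stage is to add sets $A_n=\{a_{n,0},\dots,a_{n,n}\}$ and a map from a subset of $\prod_nA_n$ onto $J$, while adding no new small sets such as reals; otherwise a proper class of stages would destroy Power Set. We add choice functions $f_i$ for $i$ in $I=J\times\omega$, together with the map $f_{(y,l)}\mapsto y$. In terms of the enumerations of the $A_k$, the function $f_i$ is coded by the real $t_i$ with $f_i(k)=a_{k,t_i(k)}$. The symmetric model will contain $f_i$ but not the enumerations, because we allow automorphisms that permute all but finitely many $A_k$ independently. Three points determine the definitions.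

First, the set $\{k:f_i(k)=f_j(k)\}$ is a real that is definable from $f_i$ and $f_j$, whatever symmetries we allow. If the $f_i$ were built by finite conditions with no constraint between them, then by density this real would differ from every real of the ground model. So we force $f_i$ and $f_j$ to be eventually different, which makes the set finite. To keep the functions $f_i$, $i\in F$, pairwise different at level $k$ we need $|F|\le|A_k|$, and $F$ is an arbitrary finite set. This is where the sizes must grow, as Theorem~\ref{thm:bounded} requires.

Second, the points $a_{n,m}$ cannot be sets of ordinals: the lexicographic order would enumerate all $A_n$ at once, as in the proof of Proposition~\ref{prop:inj}. We add generic subsets $x_{n,m}$ of $\kappa$ by conditions of size $<\kappa$, and let $a_{n,m}$ be the set of all $x_{n,m}\mathbin{\triangle}c$ with $c\in\mathcal P(\kappa)^V$. Then flipping the bits of $x_{n,m}$ along a ground model set does not move $a_{n,m}$, and such flips become available as automorphisms.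

Third, each $y\in J$ gets infinitely many indices $(y,l)$, so that an index can be moved out of the way without changing the map onto $J$.

\subsection*{The partial orders}
Let $C=\{(n,m):m\le n<\omega\}$ and $C_{<n}=\{(k,m)\in C:k<n\}$. The first coordinate is the \emph{level}. Let $Q=Q(\kappa)$ be the set of partial functions $q:C\times\kappa\rightharpoonup2$ with $|q|<\kappa$, ordered by reverse inclusion. Let $R=R(I)$ be the set of triples $r=(F_r,n_r,t_r)$ with $F_r\subseteq I$ finite, $|F_r|\le n_r<\omega$, and $t_r:F_r\times n_r\to\omega$ with $t_r(i,k)\le k$. Put $r'\le r$ iff $F_{r'}\supseteq F_r$, $n_{r'}\ge n_r$, $t_{r'}\supseteq t_r$, and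
\begin{equation}\label{eq:diff}
t_{r'}(i,k)\ne t_{r'}(j,k)\qquad\text{for all }k\in[n_r,n_{r'})\text{ and all }i\ne j\text{ in }F_r .
\end{equation}
The largest element is $1_R=(\emptyset,0,\emptyset)$. We call $n_r$ the \emph{length} of $r$. For $E\subseteq F_r$ let $r{\restriction}E=(E,n_r,t_r{\restriction}(E\times n_r))$.

\begin{lemma}\label{lem:R}
The relation $\le$ is a partial order on $R$, and the following hold.
\begin{itemize}
\item[(a)] For $r\in R$ and $n\ge n_r$ there is $r'\le r$ with $F_{r'}=F_r$ and $n_{r'}=n$.
\item[(b)] If $r,s\in R$ have the same length $n\ge|F_r\cup F_s|$ and $t_r\cup t_s$ is a function, then $(F_r\cup F_s,n,t_r\cup t_s)$ is a common extension of $r$ and $s$.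
\item[(c)] For $i\in I$ and $k<\omega$ the set of $r$ with $i\in F_r$ and $k<n_r$ is dense.
\item[(d)] If $E\subseteq F_r$, then $r\le r{\restriction}E$.
\end{itemize}
\end{lemma}

\begin{proof}
Only transitivity needs an argument. Let $r''\le r'\le r$, let $k\in[n_r,n_{r''})$, and let $i\ne j$ be in $F_r$. If $k<n_{r'}$, then $t_{r''}$ agrees with $t_{r'}$ at $(i,k)$ and $(j,k)$, and \eqref{eq:diff} for $r'\le r$ applies. If $k\ge n_{r'}$, then $i,j\in F_{r'}$ and \eqref{eq:diff} for $r''\le r'$ applies.

(a) At a level $k\ge n_r\ge|F_r|$ there are $k+1>|F_r|$ values, so we can assign distinct values to the elements of $F_r$. In (b) and (d) no level is added, so \eqref{eq:diff} is vacuous. (c) Given $r$, use (a) to arrange $n_r>\max(k,|F_r|)$. If $i\notin F_r$, apply (b) with the condition $s$ that has $F_s=\{i\}$, length $n_r$, and constant value $0$.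
\end{proof}

\subsection*{The automorphisms}
Let $\Gamma=\Gamma(\kappa,I)$ be the set of triples $g=(u,\sigma,\tau)$ where $u:C\to\mathcal P(\kappa)$, $\sigma=\langle\sigma_n:n<\omega\rangle$ with $\sigma_n\in\operatorname{Sym}(n+1)$, and $\tau$ is a permutation of $I$. Identifying subsets of $\kappa$ with their characteristic functions, let $g(q,r)=(gq,gr)$, where
\begin{gather*}
(gq)(n,\sigma_n(m),\xi)=q(n,m,\xi)+u(n,m)(\xi)\pmod 2\qquad\text{for }(n,m,\xi)\in\operatorname{dom}q,\\
F_{gr}=\tau[F_r],\qquad n_{gr}=n_r,\qquad t_{gr}(\tau(i),k)=\sigma_k(t_r(i,k)).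
\end{gather*}
The same $\sigma$ acts on both factors: when $a_{k,m}$ is renamed $a_{k,\sigma_k(m)}$, the codes of the choice functions are renamed with it. The map $g$ preserves the order: inclusions are preserved, $t_{gr}(\tau(i),k)\le k$ because $\sigma_k\in\operatorname{Sym}(k+1)$, and \eqref{eq:diff} is preserved because $\tau$ and $\sigma_k$ are injective. For $g,h\in\Gamma$,
\[
(g(hq))(n,\sigma^g_n\sigma^h_n(m),\xi)=q(n,m,\xi)+u^h(n,m)(\xi)+u^g(n,\sigma^h_n(m))(\xi),
\]
and $t_{g(hr)}(\tau^g\tau^h(i),k)=\sigma^g_k\sigma^h_k(t_r(i,k))$. So the composition of $g$ and $h$ is given by the triple $gh$ with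
\begin{equation}\label{eq:comp}
u^{gh}(n,m)=u^h(n,m)\mathbin{\triangle}u^g(n,\sigma^h_n(m)),\qquad\sigma^{gh}_n=\sigma^g_n\sigma^h_n,\qquad\tau^{gh}=\tau^g\tau^h,
\end{equation}
and the inverse of $g$ is given by $(n,m)\mapsto u(n,\sigma_n^{-1}(m))$, $\langle\sigma_n^{-1}\rangle_n$, $\tau^{-1}$. A triple is determined by its action on the conditions $q$ of size one and the conditions $r$ with $|F_r|=n_r=1$. Thus $\Gamma$ is a group of automorphisms of $Q\times R$.

For $n<\omega$ and finite $E\subseteq I$ let $\Gamma[n,E]$ be the set of $g\in\Gamma$ such that $\sigma_k=\mathrm{id}$ for $k<n$, $u{\restriction}C_{<n}$ is constantly $\emptyset$, and $\tau{\restriction}E=\mathrm{id}$. By \eqref{eq:comp}, the maps $g\mapsto(u{\restriction}C_{<n},\sigma{\restriction}n)$ and $g\mapsto\tau$ are group homomorphisms, where the first target carries the product given by the first two formulas of \eqref{eq:comp}. The set $\Gamma[n,\emptyset]$ is the kernel of the first map, and $\Gamma[0,E]$ is the preimage of the pointwise stabilizer of $E$ under the second. Hence $\Gamma[n,E]$ is a subgroup, and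
\begin{equation}\label{eq:conj}
g\,\Gamma[n,E]\,g^{-1}=\Gamma[n,\tau^g[E]],\qquad\Gamma[n,E]\cap\Gamma[n',E']=\Gamma[\max(n,n'),E\cup E'].
\end{equation}

The \emph{fiber} over $y\in J$ is $\{y\}\times\omega$. For a permutation $\pi$ of $J$, we say that a permutation $\tau$ of $I$ \emph{covers} $\pi$ if $\tau(y,l)\in\{\pi(y)\}\times\omega$ for all $(y,l)\in I$. If $\tau$ covers $\pi$ and $\tau'$ covers $\pi'$, then $\tau\tau'$ covers $\pi\pi'$. Also $\tau^{-1}$ covers $\pi^{-1}$: if $\tau(y',l')=(y,l)$, then $y=\pi(y')$, so $y'=\pi^{-1}(y)$.

\subsection*{Amalgamation}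
The property of $Q\times R$ that matters is the following. Fix finitely many levels and a finite set $E$ of indices, which the automorphisms may not move. Once a condition $d$ with $F_d=E$ has promised that the functions $f_i$, $i\in E$, differ from now on, any two extensions of $d$ look alike.

\begin{example}\label{ex:amalg}
Let $w=(y,0)$ and $w'=(y,1)$, and let $i\ne j$ be indices different from $w,w'$. Let $E=\{i,j\}$, and let $d$ have $F_d=E$, length $2$, and rows $(0,0)$ for $i$ and $(0,1)$ for $j$. The first two arrays below are conditions $r,r'\le d$ of length $4$; columns are levels $0,1,2,3$.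
\[
r:\ \begin{array}{c|cc|cc}i&0&0&0&3\\ j&0&1&1&0\\ w&0&1&0&2\end{array}
\qquad
r':\ \begin{array}{c|cc|cc}i&0&0&2&1\\ j&0&1&0&2\\ w&0&0&1&2\end{array}
\qquad
gr:\ \begin{array}{c|cc|cc}i&0&0&2&1\\ j&0&1&0&2\\ w'&0&1&2&3\end{array}
\]
We look for $g\in\Gamma[2,E]$, with $\tau$ covering the identity, such that $gr$ is compatible with $r'$. The rows $i,j$ force $\sigma_2(0)=2$, $\sigma_2(1)=0$ and $\sigma_3(3)=1$, $\sigma_3(0)=2$. These are partial injections because rows $i$ and $j$ differ at levels $2,3$ in both conditions; we complete them by $\sigma_2(2)=1$, $\sigma_3(1)=0$, $\sigma_3(2)=3$. Had $r$ given $i$ and $j$ the same value at level $2$, no $\sigma_2$ would exist. The rows $w$ disagree at level $1$, where $\sigma_1$ must be the identity, so we let $\tau$ exchange $w$ and $w'$. The result is the third array. The rows $i,j,w'$ of $gr$ and the row $w$ of $r'$ form a condition of length $4$ extending both; that $i$ and $w'$ agree at level $2$ does no harm, since no level is added. Finally let $q=\{((2,0,0),1)\}$ and $q'=\{((2,2,0),0)\}$. The permutation $\sigma_2$ is already spent, and it moves the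 point $(2,0,0)$ to $(2,2,0)$, where the values clash. Taking $u(2,0)=\{0\}$ and $u=\emptyset$ elsewhere gives $gq=q'$.
\end{example}

\begin{lemma}\label{lem:local}
Let $n_0<\omega$, let $E\subseteq I$ be finite, and let $d\in R$ satisfy $F_d=E$ and $n_d\ge n_0$. Let $\pi$ be a permutation of $J$ with $\pi(y)=y$ whenever $(y,l)\in E$. Let $(q,r),(q',r')\in Q\times R$ be such that $r,r'\le d$ and $q,q'$ agree on their common domain inside $C_{<n_0}\times\kappa$. Then there is $g=(u,\sigma,\tau)\in\Gamma[n_0,E]$ such that $\tau$ covers $\pi$ and $g(q,r)$ is compatible with $(q',r')$.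
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:R}(a) extend $r$ and $r'$, keeping their index sets, to $r_1=(F,n,t)$ and $r'_1=(F',n,t')$ with a common length $n\ge|F|+|F'|$. Then $r_1,r_1'\le d$, so $E\subseteq F\cap F'$ and $t,t'$ agree on $E\times n_d$.

\emph{Choice of $\sigma$.} For $k\in[n_d,n)$ the maps $i\mapsto t(i,k)$ and $i\mapsto t'(i,k)$ are injective from $E$ into $k+1$, by \eqref{eq:diff}. So $t(i,k)\mapsto t'(i,k)$ is a partial injection of $k+1$; let $\sigma_k\in\operatorname{Sym}(k+1)$ extend it. Let $\sigma_k=\mathrm{id}$ for all other $k$, in particular for $k<n_0$. Then $\sigma_k(t(i,k))=t'(i,k)$ for all $i\in E$ and $k<n$.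

\emph{Choice of $\tau$.} For each $y\in J$ we define a bijection from the fiber over $y$ onto the fiber over $\pi(y)$. If the fiber over $y$ misses $F$, send $(y,l)$ to $(\pi(y),l)$. Otherwise send each point of $E$ in the fiber to itself, which is allowed since $\pi(y)=y$ if there is such a point, and send the points of $F\setminus E$ in the fiber injectively to points of the infinite set $(\{\pi(y)\}\times\omega)\setminus F'$. Since $E\subseteq F'$, this is a finite partial injection between countably infinite sets, and it extends to a bijection. As $\pi$ permutes $J$, the union $\tau$ of these bijections is a permutation of $I$ covering $\pi$. It fixes $E$ pointwise, and $\tau[F]\cap F'=E$.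

\emph{Choice of $u$.} Let $\xi\in u(k,m)$ iff $q(k,m,\xi)$ and $q'(k,\sigma_k(m),\xi)$ are both defined and different. For $k<n_0$ we have $\sigma_k=\mathrm{id}$, so the hypothesis on $q,q'$ gives $u(k,m)=\emptyset$. Thus $g=(u,\sigma,\tau)\in\Gamma[n_0,E]$.

Where $(gq)(k,\sigma_k(m),\xi)$ and $q'(k,\sigma_k(m),\xi)$ are both defined they are equal by the choice of $u$, so $gq\cup q'\in Q$. The conditions $gr_1$ and $r_1'$ have length $n\ge|\tau[F]\cup F'|$, their index sets meet in $E$, and $t_{gr_1}(i,k)=\sigma_k(t(i,k))=t'(i,k)$ for $i\in E$ and $k<n$. By Lemma~\ref{lem:R}(b) they are compatible, and $gr_1\le gr$, $r_1'\le r'$.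
\end{proof}

With $n_0=0$, $E=\emptyset$, $d=1_R$ the lemma applies to any $\pi$ and any two conditions.

\section{The symmetric system}\label{sec:system}

One stage maps $\prod_nA_n$ onto a ground model set $J$. To reach the sets of the final model, we let $J$ at stage $\beta$ be a set $J_\beta$ of names for the earlier stages and map $f_{(\dot y,l)}$ to the value of $\dot y$. An automorphism of the earlier stages moves the names. For the map to be invariant, an automorphism that sends $\dot y$ to $\dot y'$ must send the fiber over $\dot y$ to the fiber over $\dot y'$. So the partial order is a product, but the group is not: its $\beta$-th coordinate is constrained by the earlier ones.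

\subsection*{The recursion}
Work in $V$. By recursion on $\alpha$ we define a partial order $P_\alpha$, a group $\mathcal G_\alpha$ of automorphisms of $P_\alpha$, a class $HS_\alpha$ of $P_\alpha$-names, a $\mathcal G_\alpha$-invariant set $J_\alpha\subseteq HS_\alpha$, and a cardinal $\kappa_\alpha$. We put
\[
I_\beta=J_\beta\times\omega,\qquad Q_\beta=Q(\kappa_\beta),\qquad R_\beta=R(I_\beta),\qquad\Gamma_\beta=\Gamma(\kappa_\beta,I_\beta).
\]
Suppose that everything is defined below $\alpha$.

\emph{Conditions.} $P_\alpha$ is the set of functions $p$ with finite domain contained in $\alpha$ and $p(\beta)=(q^p_\beta,r^p_\beta)\in Q_\beta\times R_\beta$. Put $p'\le p$ iff $\operatorname{dom}p'\supseteq\operatorname{dom}p$ and $p'(\beta)\le p(\beta)$ for $\beta\in\operatorname{dom}p$. The largest condition is $\emptyset$. For $\beta\notin\operatorname{dom}p$ we read $q^p_\beta=\emptyset$ and $r^p_\beta=1_{R_\beta}$. Two conditions are compatible iff they are compatible at every coordinate.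

\emph{Groups.} $\mathcal G_\alpha$ is the set of sequences $g=\langle g_\beta:\beta<\alpha\rangle$ with $g_\beta=(u_\beta,\sigma_\beta,\tau_\beta)\in\Gamma_\beta$ such that for every $\beta<\alpha$ we have $g{\restriction}\beta\in\mathcal G_\beta$ and $\tau_\beta$ covers the permutation $\dot y\mapsto(g{\restriction}\beta)\dot y$ of $J_\beta$. It acts by $(gp)(\beta)=g_\beta(p(\beta))$ for $\beta\in\operatorname{dom}p$. Products and inverses are taken coordinatewise; they stay in $\mathcal G_\alpha$ because covering is preserved by products and inverses. For $\beta\le\alpha$ we have $P_\beta\subseteq P_\alpha$, and $g$ acts on $P_\beta$ and on $P_\beta$-names as $g{\restriction}\beta$.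

\emph{Supports.} A \emph{support in $\alpha$} is a finite function $e$ with $\operatorname{dom}e\subseteq\alpha$ and $e(\beta)=(n_\beta,E_\beta)$, where $n_\beta<\omega$ and $E_\beta\subseteq I_\beta$ is finite. For $\beta\notin\operatorname{dom}e$ we read $n_\beta=0$ and $E_\beta=\emptyset$. Let
\[
K^\alpha_e=\{g\in\mathcal G_\alpha:g_\beta\in\Gamma_\beta[n_\beta,E_\beta]\text{ for all }\beta<\alpha\}.
\]
Write $e\sqsubseteq e'$ if $n_\beta\le n'_\beta$ and $E_\beta\subseteq E'_\beta$ for all $\beta$; then $K^\alpha_{e'}\subseteq K^\alpha_e$. Finitely many supports in $\alpha$ have a common $\sqsubseteq$-upper bound in $\alpha$, given by maxima and unions. By \eqref{eq:conj}, $K^\alpha_e$ is a subgroup and $gK^\alpha_eg^{-1}=K^\alpha_{e'}$ for $g\in\mathcal G_\alpha$, where $e'(\beta)=(n_\beta,\tau^g_\beta[E_\beta])$. In the usual terminology, the groups $K^\alpha_e$ generate a normal filter of subgroups of $\mathcal G_\alpha$.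

\emph{Symmetric names.} For a $P_\alpha$-name $\dot x$ let $\operatorname{sym}_\alpha(\dot x)=\{g\in\mathcal G_\alpha:g\dot x=\dot x\}$. By recursion on name rank, $\dot x\in HS_\alpha$ iff $K^\alpha_e\subseteq\operatorname{sym}_\alpha(\dot x)$ for some support $e$ in $\alpha$ and every name occurring in $\dot x$ is in $HS_\alpha$. Since $\operatorname{sym}_\alpha(g\dot x)=g\operatorname{sym}_\alpha(\dot x)g^{-1}$ and conjugates of the groups $K^\alpha_e$ are of the same form, induction on name rank shows that $HS_\alpha$ is $\mathcal G_\alpha$-invariant.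

\emph{Index sets and cardinals.} Let $J_\alpha=\{\dot x\in HS_\alpha:\operatorname{nrk}(\dot x)<\alpha\}$. This is a set because $P_\alpha$ is a set, and it is $\mathcal G_\alpha$-invariant because the action preserves name rank. Let $\kappa_\alpha$ be the successor cardinal of $\max(\omega,|P_\alpha|,|J_\alpha|,\sup_{\beta<\alpha}\kappa_\beta)$. This completes the recursion.

Let $P=\bigcup_\alpha P_\alpha$ and $HS=\bigcup_\alpha HS_\alpha$. A \emph{support} is a support in some $\alpha$. For an arbitrary support $e$ and any $\alpha$ the definition of $K^\alpha_e$ makes sense and gives $K^\alpha_e=K^\alpha_{e\restriction\alpha}$. For $\alpha\le\gamma$,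
\begin{equation}\label{eq:restr}
g\in K^\gamma_e\ \Longrightarrow\ g{\restriction}\alpha\in K^\alpha_e .
\end{equation}
Hence $K^\alpha_e\subseteq\operatorname{sym}_\alpha(\dot x)$ implies $K^\gamma_e\subseteq\operatorname{sym}_\gamma(\dot x)$ for a $P_\alpha$-name $\dot x$, and therefore $HS_\alpha\subseteq HS_\gamma$ and $J_\alpha\subseteq J_\gamma$. Every $\dot x\in HS$ lies in $J_\alpha$ for all large $\alpha$, and names occurring in a member of $J_\alpha$ belong to $J_\alpha$. The cardinals $\kappa_\alpha$ are regular, uncountable and nondecreasing, and $|P_\alpha\times J_\alpha|<\kappa_\alpha$. We say that $e$ \emph{supports} $\dot x\in HS$ if $K^\gamma_e\subseteq\operatorname{sym}_\gamma(\dot x)$ for all sufficiently large $\gamma$. Every $\dot x\in HS$ has a support, and if $e$ supports $\dot x$ and $e\sqsubseteq e'$, then $e'$ supports $\dot x$.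

\subsection*{Lifts}
For $h\in\mathcal G_\eta$ and $\gamma\ge\eta$ define $h^\gamma\in\mathcal G_\gamma$ by recursion on $\gamma$: it extends $h$, and for $\eta\le\beta<\gamma$ its $\beta$-th coordinate has $u_\beta$ constantly $\emptyset$, all $\sigma_{\beta,n}=\mathrm{id}$, and $\tau_\beta(\dot y,l)=(h^\beta\dot y,l)$. Since $h^\gamma{\restriction}\beta=h^\beta$ for $\eta\le\beta\le\gamma$, the maps $h^\gamma$ combine to a class automorphism $\hat h$ of $P$. It acts on names, and it maps $HS$ bijectively onto $HS$ because each $h^\gamma$ permutes $HS_\gamma$. On $P_\alpha$ and on $P_\alpha$-names, $\hat h$ acts as an element of $\mathcal G_\alpha$, namely $h{\restriction}\alpha$ or $h^\alpha$.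

\subsection*{Good supports}
We shall build elements of $K^\gamma_e$ coordinate by coordinate, and the coupling between coordinates can block this. If $(\dot y,l)\in E_\beta$ and $h\in K^\beta_e$ moves $\dot y$, then no element of $K^{\beta+1}_e$ extends $h$, since $\tau_\beta$ would have to fix $(\dot y,l)$ and send it into the fiber over $h\dot y$. A support $e$ is \emph{good} if this does not happen: $K^\beta_e\subseteq\operatorname{sym}_\beta(\dot y)$ whenever $(\dot y,l)\in E_\beta$.

\begin{lemma}\label{lem:good}
\begin{itemize}
\item[(a)] For every support $e$ in $\alpha$ there is a good support $e'$ in $\alpha$ with $e\sqsubseteq e'$. So finitely many names from $HS$ have a common good support.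
\item[(b)] If $e$ is good and $h\in K^\eta_e$, then $h^\gamma\in K^\gamma_e$ for all $\gamma\ge\eta$. So $\hat h\dot x=\dot x$ for every $\dot x$ supported by $e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $\alpha$. The empty support is good. Otherwise let $\beta=\max\operatorname{dom}e<\alpha$. Each of the finitely many $\dot y$ with $(\dot y,l)\in E_\beta$ for some $l$ lies in $HS_\beta$, so there is a support $e_{\dot y}$ in $\beta$ with $K^\beta_{e_{\dot y}}\subseteq\operatorname{sym}_\beta(\dot y)$. Let $e_0$ be a support in $\beta$ above $e{\restriction}\beta$ and all $e_{\dot y}$, let $e_1$ be a good support in $\beta$ above $e_0$, and let $e'=e_1\cup\{(\beta,e(\beta))\}$. At coordinates below $\beta$ goodness of $e'$ is goodness of $e_1$. At $\beta$ we have $K^\beta_{e'}=K^\beta_{e_1}\subseteq K^\beta_{e_{\dot y}}\subseteq\operatorname{sym}_\beta(\dot y)$.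

(b) We use induction on $\gamma$. Let $\eta\le\beta<\gamma$ and $(\dot y,l)\in E_\beta$. Since $h^\beta\in K^\beta_e$, goodness gives $h^\beta\dot y=\dot y$, so $\tau_\beta$ fixes $(\dot y,l)$. As $u_\beta$ and $\sigma_\beta$ are trivial, the $\beta$-th coordinate of $h^\gamma$ lies in $\Gamma_\beta[n_\beta,E_\beta]$.
\end{proof}

\section{The forcing relation and the model}\label{sec:forcing}

For a class forcing the definability of forcing is not automatic. Here every name in $HS$ is a name for some set forcing $P_\alpha$, so atomic formulas reduce to set forcing. Formulas are built from $\in,=$ by $\wedge,\neg,\exists$. For $p\in P$ and names from $HS$ define $p\Vdash\varphi$ by recursion on $\varphi$.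
\begin{itemize}
\item If $\varphi$ is atomic and its names are $P_\alpha$-names, then $p\Vdash\varphi$ iff $p{\restriction}\alpha\Vdash_{P_\alpha}\varphi$.
\item $p\Vdash\varphi\wedge\psi$ iff $p\Vdash\varphi$ and $p\Vdash\psi$.
\item $p\Vdash\neg\varphi$ iff no $p'\le p$ satisfies $p'\Vdash\varphi$.
\item $p\Vdash\exists v\,\varphi(v)$ iff $\{p':\exists\dot x\in HS\ \ p'\Vdash\varphi(\dot x)\}$ is dense below $p$.
\end{itemize}

We first record how genericity passes to initial segments. Let $\alpha\le\gamma\le\infty$, where $P_\infty=P$, and let $H\subseteq P_\gamma$ be a filter meeting all dense classes. Then $H\cap P_\alpha$ is $P_\alpha$-generic over $V$. It is a filter on $P_\alpha$, because a common extension $p\in H$ of two conditions in $H\cap P_\alpha$ gives the common extension $p{\restriction}\alpha\in H\cap P_\alpha$. If $D\subseteq P_\alpha$ is dense, then $\{p:\exists s\in D\ \ p{\restriction}\alpha\le s\}$ is dense in $P_\gamma$: given $p$, take $s\in D$ below $p{\restriction}\alpha$ and consider $s\cup p{\restriction}[\alpha,\gamma)$. A condition of $H$ in this class lies below some $s\in D$,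 so $s\in H$. A $P_\alpha$-name has the same value under $H$ and under $H\cap P_\alpha$.

\emph{The atomic clause does not depend on $\alpha$.} It suffices to show, for $\alpha\le\gamma$, $p\in P_\gamma$ and $\varphi$ atomic in $P_\alpha$-names, that $p{\restriction}\alpha\Vdash_{P_\alpha}\varphi$ iff $p\Vdash_{P_\gamma}\varphi$. If $p{\restriction}\alpha\Vdash_{P_\alpha}\varphi$ and $H\ni p$ is $P_\gamma$-generic, then $p{\restriction}\alpha$ lies in the generic filter $H\cap P_\alpha$, so $\varphi$ holds. If $p{\restriction}\alpha\not\Vdash_{P_\alpha}\varphi$, then by (F3) some $s\le p{\restriction}\alpha$ in $P_\alpha$ forces $\neg\varphi$. By the same argument $s\cup p{\restriction}[\alpha,\gamma)\le p$ forces $\neg\varphi$ in $P_\gamma$, so $p\not\Vdash_{P_\gamma}\varphi$.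

By (F1), for each $\varphi$ the relation $p\Vdash\varphi(\vec{\dot x})$ is a class. Induction on $\varphi$ shows that $p'\le p$ and $p\Vdash\varphi$ imply $p'\Vdash\varphi$. We say that $p$ \emph{decides} $\varphi$ if $p\Vdash\varphi$ or $p\Vdash\neg\varphi$. By the clause for $\neg$, the conditions deciding $\varphi$ are dense, and a condition forcing $\varphi$ is incompatible with every condition forcing $\neg\varphi$.

\begin{lemma}[Symmetry]\label{lem:sym}
For $g\in\mathcal G_\gamma$, $p\in P$ and $\vec{\dot x}$ from $HS$: $p\Vdash\varphi(\vec{\dot x})$ iff $\hat gp\Vdash\varphi(\hat g\vec{\dot x})$.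
\end{lemma}

\begin{proof}
We use induction on $\varphi$. For atomic $\varphi$ take $\alpha\ge\gamma$ with $p\in P_\alpha$ and all $\dot x_i\in HS_\alpha$, and apply (F4) to $g^\alpha$. The case $\wedge$ is immediate. For $\neg$, as $p'$ ranges over the extensions of $p$, the condition $\hat gp'$ ranges over the extensions of $\hat gp$. For $\exists$, the induction hypothesis and the fact that $\hat g$ permutes $HS$ show that $\hat g$ maps the class $\{p':\exists\dot z\in HS\ \ p'\Vdash\varphi(\dot z,\vec{\dot x})\}$ onto the class $\{p':\exists\dot z\in HS\ \ p'\Vdash\varphi(\dot z,\hat g\vec{\dot x})\}$, and the first is dense below $p$ iff its image is dense below $\hat gp$.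
\end{proof}

Since $V$ is countable there are countably many classes, so there is a filter $G\subseteq P$ meeting every dense class. Fix such a $G$ and let
\[
N=\{\dot x^G:\dot x\in HS\}.
\]
The set $N$ is transitive, since names occurring in a member of $HS$ are in $HS$.

\begin{lemma}[Truth lemma]\label{lem:truth}
For $\vec{\dot x}$ from $HS$: $N\models\varphi(\vec{\dot x}^G)$ iff some $p\in G$ forces $\varphi(\vec{\dot x})$.
\end{lemma}

\begin{proof}
We use induction on $\varphi$. The atomic case is (F2) for $G\cap P_\alpha$. For $\wedge$, two conditions in $G$ have a common extension in $G$. For $\neg$: $G$ contains a condition deciding $\varphi$, and it cannot contain both a condition forcing $\varphi$ and one forcing $\neg\varphi$; so some $p\in G$ forces $\neg\varphi$ iff no $p\in G$ forces $\varphi$. For $\exists$: if $N\models\varphi(\dot z^G)$, then some $p\in G$ forces $\varphi(\dot z)$, as do all its extensions, so $p\Vdash\exists v\,\varphi(v)$. Conversely let $p\in G$ force $\exists v\,\varphi(v)$. The class of $p'$ that are incompatible with $p$ or force $\varphi(\dot z)$ for some $\dot z\in HS$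 is dense. An element of $G$ in this class is compatible with $p$, so $N\models\varphi(\dot z^G)$ for some $\dot z\in HS$.
\end{proof}

Let $\dot X_\eta=J_\eta^\bullet$ and $X_\eta=\dot X_\eta^G=\{\dot y^G:\dot y\in J_\eta\}$. Since $J_\eta$ is $\mathcal G_\eta$-invariant, $\dot X_\eta$ is fixed by all of $\mathcal G_\eta$. So $\dot X_\eta\in HS_\eta$, every support supports $\dot X_\eta$, and $X_\eta\in N$. By the properties of the sets $J_\eta$, the sets $X_\eta$ are transitive and increasing, with union $N$. In particular every $a\in N$ is a subset of some $X_\eta$.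

\section{Homogeneity}\label{sec:homog}

The natural name for $\{y\in X_\eta:N\models\varphi(y,\vec x)\}$ is the collection of pairs $(p,\dot y)$ with $\dot y\in J_\eta$ and $p\Vdash\varphi(\dot y,\vec{\dot x})$. It is a proper class. We show that the coordinates $\ge\eta$ can be removed from $p$. Outside the support of $\vec{\dot x}$, Lemma~\ref{lem:local} shows that they carry no information. On the support, the $R$-part is neutralized by one condition $d$ as in that lemma, and what remains is the part of $q$ on the finitely many fixed levels, which is closed enough to be decided in advance.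

In this section fix a good support $e$ and an ordinal $\eta$, and let $B=\operatorname{dom}e\setminus\eta$. Let $Q^*$ be the product, with the coordinatewise order, of the partial orders $\{q\in Q_\beta:\operatorname{dom}q\subseteq C_{<n_\beta}\times\kappa_\beta\}$ for $\beta\in B$. For $p\in P$ let $p^*\in Q^*$ be given by $p^*(\beta)=q^p_\beta{\restriction}(C_{<n_\beta}\times\kappa_\beta)$. Then $p'\le p$ implies $p'^*\le p^*$. A \emph{root} is a function $d$ on $B$ with $d(\beta)\in R_\beta$, $F_{d(\beta)}=E_\beta$ and $n_{d(\beta)}\ge n_\beta$. Let $p_d$ be the condition with domain $B$ and $p_d(\beta)=(\emptyset,d(\beta))$.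

\begin{lemma}\label{lem:roots}
Every $p\in P$ has an extension that lies below $p_d$ for some root $d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:R}(a),(c) there is $p_0\le p$ with $B\subseteq\operatorname{dom}p_0$ such that for $\beta\in B$ the condition $r=r^{p_0}_\beta$ satisfies $E_\beta\subseteq F_r$ and $n_r\ge n_\beta$. Put $d(\beta)=r^{p_0}_\beta{\restriction}E_\beta$. Then $p_0\le p_d$ by Lemma~\ref{lem:R}(d).
\end{proof}

\begin{lemma}\label{lem:homog}
Let $d$ be a root and $p,p'\le p_d$. Suppose that $p{\restriction}\eta$ is compatible with $p'{\restriction}\eta$ and $p^*$ is compatible with $p'^*$. Then for every $\gamma\ge\eta$ with $p,p'\in P_\gamma$ there is $g\in K^\gamma_e$ such that $g{\restriction}\eta$ is the identity and $gp$ is compatible with $p'$.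
\end{lemma}

\begin{proof}
For $\beta\ge\eta$ outside $B$ put $d(\beta)=1_{R_\beta}$; there $n_\beta=0$ and $E_\beta=\emptyset$. In $V$ we define $g_\beta$ by recursion on $\beta\in[\eta,\gamma)$, choosing with a well-ordering of $\bigcup_{\beta<\gamma}\Gamma_\beta$ and keeping $g{\restriction}\beta\in K^\beta_e$. Let $g{\restriction}\eta$ be the identity. Given $g{\restriction}\beta\in K^\beta_e$, let $\pi$ be the permutation $\dot y\mapsto(g{\restriction}\beta)\dot y$ of $J_\beta$. Because $e$ is good, $\pi(\dot y)=\dot y$ whenever $(\dot y,l)\in E_\beta$. We have $r^p_\beta,r^{p'}_\beta\le d(\beta)$, and $q^p_\beta,q^{p'}_\beta$ agree on their common domain inside $C_{<n_\beta}\times\kappa_\beta$: for $\beta\in B$ by the hypotheses, and for $\beta\notin B$ because $d(\beta)$ is the largest condition and $C_{<0}=\emptyset$. Lemma~\ref{lem:local} gives $g_\beta\in\Gamma_\beta[n_\beta,E_\beta]$ with $\tau_\beta$ covering $\pi$ and $g_\beta(q^p_\beta,r^p_\beta)$ compatible with $(q^{p'}_\beta,r^{p'}_\beta)$. Then $g{\restriction}(\beta+1)\in K^{\beta+1}_e$. At a limit $\beta$, membership in $K^\beta_e$ follows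 from membership of all shorter restrictions. In the end $gp$ is compatible with $p'$ at each coordinate in $[\eta,\gamma)$, and below $\eta$ we have $(gp){\restriction}\eta=p{\restriction}\eta$.
\end{proof}

\begin{corollary}\label{cor:homog}
Let $e$ support $\dot x_1,\dots,\dot x_j\in HS$, let $d$ be a root, let $\dot y\in J_\eta$, and let $\varphi$ be a formula. If $p,p'\le p_d$, $p\Vdash\varphi(\dot y,\vec{\dot x})$ and $p'\Vdash\neg\varphi(\dot y,\vec{\dot x})$, then $p{\restriction}\eta$ is incompatible with $p'{\restriction}\eta$ or $p^*$ is incompatible with $p'^*$.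
\end{corollary}

\begin{proof}
Otherwise take $\gamma\ge\eta$ with $p,p'\in P_\gamma$ and $K^\gamma_e\subseteq\operatorname{sym}_\gamma(\dot x_i)$ for all $i$, and take $g$ from Lemma~\ref{lem:homog}. Then $\hat g\dot x_i=g\dot x_i=\dot x_i$. The name $\dot y$ need not be supported by $e$, but it is a $P_\eta$-name and $g{\restriction}\eta$ is the identity, so $\hat g\dot y=\dot y$. By Lemma~\ref{lem:sym}, $gp\Vdash\varphi(\dot y,\vec{\dot x})$, although $gp$ is compatible with $p'$. This is a contradiction.
\end{proof}

\begin{lemma}[Main Lemma]\label{lem:main}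
For every formula $\varphi$, all $\vec x\in N$ and every ordinal $\eta$ of $V$,
\[
\{y\in X_\eta:N\models\varphi(y,\vec x)\}\in X_{\eta+1}.
\]
\end{lemma}

\begin{proof}
Let $\vec{\dot x}$ be names in $HS$ for $\vec x$, let $e$ be a good support of them, and use the notation above. Call $p_1\in P$ \emph{decisive} for a root $d$ if $p_1\le p_d$ and for every $(s,\dot y)\in P_\eta\times J_\eta$ there is $p\le p_d$ such that
\begin{equation}\label{eq:dec}
p{\restriction}\eta\le s,\qquad p_1^*\le p^*,\qquad p\text{ decides }\varphi(\dot y,\vec{\dot x}).
\end{equation}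

\emph{Step 1: the class of conditions decisive for some root is dense.} Work in $V$. By Lemma~\ref{lem:roots} it suffices to extend a given $p_0\le p_d$ to a condition decisive for $d$. For $(s,\dot y,q)\in P_\eta\times J_\eta\times Q^*$, the condition that equals $s$ below $\eta$ and $(q(\beta),d(\beta))$ at $\beta\in B$ has an extension deciding $\varphi(\dot y,\vec{\dot x})$. By Collection and choice in $V$ there is a function assigning such an extension $w(s,\dot y,q)$ to each triple. It satisfies $w(s,\dot y,q)\le p_d$, $w(s,\dot y,q){\restriction}\eta\le s$ and $w(s,\dot y,q)^*\le q$.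

Enumerate $P_\eta\times J_\eta$ as $\langle(s_\nu,\dot y_\nu):\nu<\mu\rangle$ with $\mu<\kappa_\eta$. Define a decreasing sequence $\langle q_\nu:\nu\le\mu\rangle$ in $Q^*$ by $q_0=p_0^*$, $q_{\nu+1}=w(s_\nu,\dot y_\nu,q_\nu)^*$, and coordinatewise unions at limits. The unions are conditions since for $\beta\in B$ the cardinal $\kappa_\beta$ is regular and $\kappa_\beta\ge\kappa_\eta>\mu$; this is the reason for the choice of the cardinals $\kappa_\alpha$. Let $p_1$ be obtained from $p_0$ by replacing $q^{p_0}_\beta$ with $q^{p_0}_\beta\cup q_\mu(\beta)$ for $\beta\in B$. This union is a function, because $q_\mu(\beta)$ has domain inside $C_{<n_\beta}\times\kappa_\beta$ and extends the restriction $p_0^*(\beta)$ of $q^{p_0}_\beta$ to that set. So $p_1\le p_0\le p_d$ and $p_1^*=q_\mu$. For the pair $(s_\nu,\dot y_\nu)$ the condition $p=w(s_\nu,\dot y_\nu,q_\nu)$ satisfies \eqref{eq:dec}, as $p_1^*=q_\mu\le q_{\nu+1}=p^*$.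

\emph{Step 2: the name.} Fix $p_1\in G$ decisive for a root $d$, and let, by Separation in $V$,
\[
\dot z=\{(s,\dot y)\in P_\eta\times J_\eta:\exists p\le p_d\ [\,p{\restriction}\eta=s,\ p_1^*\le p^*,\ p\Vdash\varphi(\dot y,\vec{\dot x})\,]\}.
\]
We show $\dot z\in J_{\eta+1}$. The names occurring in $\dot z$ are in $J_\eta$, so they lie in $HS_\eta$ and $\operatorname{nrk}(\dot z)\le\eta$. Let $h\in K^\eta_e$. By Lemma~\ref{lem:good}(b), $\hat h$ fixes each $\dot x_i$, and at each $\beta\in B$ the permutation $\tau_\beta$ of the lift fixes $E_\beta$ pointwise. At coordinates $\beta\ge\eta$ the lift has trivial $u_\beta$ and $\sigma_\beta$. Hence $\hat hp_d=p_d$, and $(\hat hp)^*=p^*$ and $(\hat hp){\restriction}\eta=h(p{\restriction}\eta)$ for all $p$. If $p$ witnesses $(s,\dot y)\in\dot z$, then by Lemma~\ref{lem:sym} the condition $\hat hp\le p_d$ witnesses $(hs,h\dot y)\in\dot z$. So $h\dot z\subseteq\dot z$ for all $h\in K^\eta_e$, and applying this to $h^{-1}$ gives $h\dot z=\dot z$. Thus $\dot z\in HS_\eta\subseteq HS_{\eta+1}$ and $\dot z\in J_{\eta+1}$.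

\emph{Step 3: $\dot z^G=\{y\in X_\eta:N\models\varphi(y,\vec x)\}$.} Let $p$ witness $(s,\dot y)\in\dot z$ with $s\in G$, and suppose $N\models\neg\varphi(\dot y^G,\vec x)$. By Lemma~\ref{lem:truth} some $p'\in G$ with $p'\le p_1$ forces $\neg\varphi(\dot y,\vec{\dot x})$. Then $p'\le p_d$; the conditions $p'{\restriction}\eta$ and $s=p{\restriction}\eta$ are both in $G$ and so compatible; and $p'^*\le p_1^*\le p^*$. This contradicts Corollary~\ref{cor:homog}.

Conversely let $\dot y\in J_\eta$ and $N\models\varphi(\dot y^G,\vec x)$. Take $p'\in G$ with $p'\le p_1$ forcing $\varphi(\dot y,\vec{\dot x})$. Since $p_1$ is decisive, the set of all $p{\restriction}\eta$ with $p\le p_d$, $p_1^*\le p^*$ and $p$ deciding $\varphi(\dot y,\vec{\dot x})$ is dense in $P_\eta$. It belongs to $V$, so $p{\restriction}\eta\in G$ for some such $p$. Again $p'{\restriction}\eta$ and $p{\restriction}\eta$ are compatible and $p'^*\le p_1^*\le p^*$, so Corollary~\ref{cor:homog} excludes $p\Vdash\neg\varphi(\dot y,\vec{\dot x})$. Hence $p\Vdash\varphi(\dot y,\vec{\dot x})$, so $(p{\restriction}\eta,\dot y)\in\dot z$ and $\dot y^G\in\dot z^G$.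
\end{proof}

\section{The axioms of $\mathsf{ZF}$ in $N$}\label{sec:axioms}

\begin{proposition}\label{prop:zf}
$N\models\mathsf{ZF}$.
\end{proposition}

\begin{proof}
\emph{Extensionality and Foundation} hold because $N$ is transitive. \emph{Infinity} holds because check names are fixed by all automorphisms, so $\check\omega\in HS$. \emph{Pairing:} a common support of $\dot x,\dot y\in HS$ supports $\{\dot x,\dot y\}^\bullet$, so this name is in $HS$.

For the remaining axioms let $a\in N$ and fix $\eta$ with $a\subseteq X_\eta$.

\emph{Separation:} apply Lemma~\ref{lem:main} to the formula $v\in a\wedge\varphi(v,\vec b)$.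

\emph{Union:} $\bigcup a\subseteq X_\eta$ by transitivity of $X_\eta$; apply Lemma~\ref{lem:main} to $\exists w\,(w\in a\wedge v\in w)$.

\emph{Power Set:} if $y\in N$ and $y\subseteq a$, then Lemma~\ref{lem:main} for the formula $v\in y$ gives $y=y\cap X_\eta\in X_{\eta+1}$. So $\mathcal P(a)\cap N\subseteq X_{\eta+1}\in N$, and Separation gives $\mathcal P(a)\cap N\in N$.

\emph{Collection}, which together with Separation gives Replacement. Let $N\models\forall y\in a\,\exists z\,\varphi(y,z,\vec b)$. We must bound the levels $X_\gamma$ at which witnesses appear. There are class many conditions, but by Corollary~\ref{cor:homog} only the pair $(p{\restriction}\eta,p^*)$ matters, and these pairs form a set. Let $e$ be a good support of names $\vec{\dot b}$ for $\vec b$, and use the notation of Section~\ref{sec:homog} for $e$ and $\eta$. By Lemma~\ref{lem:roots} there is a root $d$ with $p_d\in G$. Let $\vartheta(v,w,\vec b)$ be the formula $\exists z\,(z\in w\wedge\varphi(v,z,\vec b))$. In $V$, for $(\dot y,s,q)\in J_\eta\times P_\eta\times Q^*$ let $\gamma(\dot y,s,q)$ be the least $\gamma$ such that some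 $p\le p_d$ with $p{\restriction}\eta=s$ and $p^*=q$ forces $\vartheta(\dot y,\dot X_\gamma,\vec{\dot b})$, if there is such a $\gamma$. By Replacement in $V$ these ordinals have a supremum $\gamma^*$.

Let $y\in a$, say $y=\dot y^G$ with $\dot y\in J_\eta$. A witness $z$ lies in some $X_\delta$, so some $p'\in G$ with $p'\le p_d$ forces $\vartheta(\dot y,\dot X_\delta,\vec{\dot b})$. Put $s=p'{\restriction}\eta$ and $q=p'^*$. Then $\gamma=\gamma(\dot y,s,q)\le\gamma^*$ is defined; let $p$ witness its definition. Suppose $N\models\neg\vartheta(y,X_\gamma,\vec b)$. Then some $p''\in G$ with $p''\le p'$ forces $\neg\vartheta(\dot y,\dot X_\gamma,\vec{\dot b})$, and $p''{\restriction}\eta\le s=p{\restriction}\eta$ and $p''^*\le q=p^*$. Since $e$ supports $\vec{\dot b}$ and $\dot X_\gamma$, this contradicts Corollary~\ref{cor:homog}. So there is $z\in X_\gamma\subseteq X_{\gamma^*}$ with $N\models\varphi(y,z,\vec b)$. The set $X_{\gamma^*}\in N$ contains a witness for every $y\in a$.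
\end{proof}

\section{The statement $(\ast)$ in $N$}\label{sec:star}

Let $X\in N$ be non-empty and fix $\eta$ with $X\subseteq X_\eta$. We use stage $\eta$ only. Write $\kappa=\kappa_\eta$, $I=I_\eta$, $R=R_\eta$; for $g\in\mathcal G_{\eta+1}$ write $g_\eta=(u,\sigma,\tau)$; and write $[q,r]$ for the condition $\{(\eta,(q,r))\}\in P_{\eta+1}$, so that $g[q,r]=[g_\eta q,g_\eta r]$. A support with domain $\{\eta\}$ and value $(n,E)$ is denoted by $e[n,E]$.

\subsection*{The sets $A_n$}
By density, the union of the $q^p_\eta$ for $p\in G$ is a total function $C\times\kappa\to2$; let $x_{n,m}\subseteq\kappa$ be the set of $\xi$ at which its value at $(n,m,\xi)$ is $1$. For $(n,m)\in C$ and $c\in\mathcal P(\kappa)^V$ let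
\begin{align*}
\dot x_{n,m,c}&=\bigl\{\bigl([\{((n,m,\xi),1+c(\xi))\},1_R],\check\xi\,\bigr):\xi<\kappa\bigr\},\\
\dot a_{n,m}&=\{\dot x_{n,m,c}:c\in\mathcal P(\kappa)^V\}^\bullet,\qquad\dot A_n=\{\dot a_{n,m}:m\le n\}^\bullet,
\end{align*}
with $1+c(\xi)$ taken mod $2$. We have $\xi\in\dot x_{n,m,c}^G$ iff $x_{n,m}(\xi)=1+c(\xi)$ iff $\xi\in x_{n,m}\mathbin{\triangle}c$. So the value of $\dot a_{n,m}$ is $a_{n,m}=\{x_{n,m}\mathbin{\triangle}c:c\in\mathcal P(\kappa)^V\}$, and the value of $\dot A_n$ is $A_n=\{a_{n,m}:m\le n\}$.

For $g\in\mathcal G_{\eta+1}$, the map $g_\eta$ fixes $1_R$ and sends $\{((n,m,\xi),1+c(\xi))\}$ to $\{((n,\sigma_n(m),\xi),1+c(\xi)+u(n,m)(\xi))\}$. Since $c\mapsto c\mathbin{\triangle}u(n,m)$ permutes $\mathcal P(\kappa)^V$, we get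
\begin{equation}\label{eq:a}
g\dot x_{n,m,c}=\dot x_{n,\sigma_n(m),\,c\mathbin{\triangle}u(n,m)},\qquad g\dot a_{n,m}=\dot a_{n,\sigma_n(m)},\qquad g\dot A_n=\dot A_n .
\end{equation}
Hence $K^{\eta+1}_{e[n+1,\emptyset]}$ fixes $\dot x_{n,m,c}$ and $\dot a_{n,m}$, while $\mathcal G_{\eta+1}$ fixes $\dot A_n$ and the name $\{\operatorname{op}(\check n,\dot A_n):n<\omega\}^\bullet$. All these names are in $HS_{\eta+1}$, so $\langle A_n:n<\omega\rangle\in N$.

The sets $a_{n,m}$ are pairwise distinct. Let $(n,m)\ne(n',m')$. If $a_{n,m}=a_{n',m'}$, then $x_{n,m}\mathbin{\triangle}x_{n',m'}=c$ for some $c\in\mathcal P(\kappa)^V$. But given $p$, there is $\xi<\kappa$ with $(n,m,\xi),(n',m',\xi)\notin\operatorname{dom}q^p_\eta$, because $|q^p_\eta|<\kappa$, and we can extend $p$ by the values $0$ at $(n,m,\xi)$ and $1+c(\xi)$ at $(n',m',\xi)$. By density there is $\xi$ with $x_{n,m}(\xi)+x_{n',m'}(\xi)\ne c(\xi)$, a contradiction. So the $A_n$ are pairwise disjoint, and $|A_n|=n+1$ in $N$, since the bijection $m\mapsto a_{n,m}$ from $n+1$ onto $A_n$ is a finite set of elements of $N$.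

\subsection*{The choice functions}
It is convenient to name the range of the choice function with index $i\in I$. Let
\[
\dot f_i=\{([\emptyset,r],\dot a_{k,m}):r\in R,\ i\in F_r,\ k<n_r,\ t_r(i,k)=m\}.
\]
Let $g\in\mathcal G_{\eta+1}$. By \eqref{eq:a}, $g$ sends the pair $([\emptyset,r],\dot a_{k,m})$ to $([\emptyset,g_\eta r],\dot a_{k,\sigma_k(m)})$. Moreover $i\in F_r$, $k<n_r$, $t_r(i,k)=m$ hold iff $\tau(i)\in F_{g_\eta r}$, $k<n_{g_\eta r}$, $t_{g_\eta r}(\tau(i),k)=\sigma_k(m)$ hold. As $g_\eta$ permutes $R$,
\begin{equation}\label{eq:f}
g\dot f_i=\dot f_{\tau(i)} .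
\end{equation}
So $K^{\eta+1}_{e[0,\{i\}]}$ fixes $\dot f_i$, and $f_i=\dot f_i^G\in N$. By Lemma~\ref{lem:R}(c), for each $k$ there is $r$ with $[\emptyset,r]\in G$, $i\in F_r$ and $k<n_r$. Any two such $r$ are compatible and so give the same value $t_i(k)$ at $(i,k)$. Thus $f_i=\{a_{k,t_i(k)}:k<\omega\}$ contains exactly one element of each $A_k$, and in $N$ it is the range of a unique element of $\prod_kA_k$.

Let $i\ne j$. By Lemma~\ref{lem:R}(c) there is $p\in G$ with $i,j\in F_r$ for $r=r^p_\eta$. For $k\ge n_r$ there is $p'\in G$, $p'\le p$, whose $R$-part at $\eta$ has length greater than $k$, and \eqref{eq:diff} gives $t_i(k)\ne t_j(k)$. So $f_i$ and $f_j$ choose different elements of $A_k$ for all $k\ge n_r$; in particular $f_i\ne f_j$.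

\subsection*{The surjection}
Let
\[
\dot\Phi=\{\operatorname{op}(\dot f_{(\dot y,l)},\dot y):(\dot y,l)\in I\}^\bullet .
\]
The names occurring in $\dot\Phi$ are in $HS_{\eta+1}$, as in the proof of Pairing. Let $g\in\mathcal G_{\eta+1}$ and $i=(\dot y,l)\in I$. By \eqref{eq:f},
\[
g\operatorname{op}(\dot f_i,\dot y)=\operatorname{op}(\dot f_{\tau(i)},(g{\restriction}\eta)\dot y),
\]
and the first coordinate of $\tau(i)$ is $(g{\restriction}\eta)\dot y$, by the covering condition in the definition of $\mathcal G_{\eta+1}$. As $\tau$ permutes $I$, we get $g\dot\Phi=\dot\Phi$. Hence $\dot\Phi\in HS_{\eta+1}$ and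
\[
\Phi=\dot\Phi^G=\{(f_{(\dot y,l)},\dot y^G):(\dot y,l)\in I\}\in N .
\]
Since $f_i$ determines $i$, the set $\Phi$ is a function, with domain $\{f_i:i\in I\}$ and range $X_\eta$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:zf}, $N\models\mathsf{ZF}$. For non-empty $X\in N$ take $\eta$, $\langle A_n:n<\omega\rangle$ and $\Phi$ as above, and fix $x_0\in X$. In $N$, send $f\in\prod_nA_n$ to $\Phi(\operatorname{ran}f)$ if this is defined and belongs to $X$, and to $x_0$ otherwise. Every $x\in X$ is $\dot y^G$ for some $\dot y\in J_\eta$, and it is the value at the choice function with range $f_{(\dot y,0)}$. So this map is a surjection from $\prod_nA_n$ onto $X$ in $N$, and $N\models(\ast)$. The reduction in Section~\ref{sec:conv} turns this into the relative consistency statement.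
\end{proof}

\begin{thebibliography}{9}

\bibitem{Karagila}
Asaf Karagila, \emph{The Morris model}, arXiv:1811.10977 (2018).

\end{thebibliography}
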